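# Zero-closed compact groups are polyfinite

## 1. Adjoined zeros, semigroup polynomials, and products of conjugates

A semigroup is a set with an associative multiplication. We need two ways to enlarge it.

**Definition 1 (extensions).** Let $X$ be a semigroup. Its $0$-extension is $X^0=X\cup\{0\}$, where $0\notin X$ and $0x=0=x0$ for every $x\in X^0$. Its $1$-extension is $X^1=X\cup\{1\}$, where $1\notin X$ and $1x=x=x1$ for every $x\in X^1$.

For example, write the group $\mathbb Q$ additively. Its $0$-extension is $\mathbb Q\cup\{\infty\}$ with $x+\infty=\infty+x=\infty+\infty=\infty$. The adjoined zero is a point at infinity that absorbs everything.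

**Definition 2 (zero-closed).** A topology on a semigroup $S$ is a semigroup topology if the multiplication $S\times S\to S$ is continuous. A semigroup $X$ is zero-closed if $X$ is closed in $X^0$ for every Hausdorff semigroup topology on $X^0$. A topological group is called zero-closed if its underlying semigroup is zero-closed.

The definition quantifies over all Hausdorff semigroup topologies on $X^0$. If $X$ comes with a topology of its own, that topology plays no role. So $X$ fails to be zero-closed exactly when some Hausdorff semigroup topology on $X^0$, however strange, satisfies $0\in\overline X$.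

Every finite semigroup is zero-closed, because finite subsets of Hausdorff spaces are closed. The additive group $\mathbb Q$ is not zero-closed. Declare the points of $\mathbb Q$ isolated and let the sets $\{\infty\}\cup U_k$, $U_k=\{x\in\mathbb Q:x>k\}$, $k\in\mathbb N$, be the basic neighborhoods of $\infty$. This is Hausdorff since $x\notin U_k$ for $k\ge x$. Addition is continuous since $U_k+U_k\subseteq U_k$, and $x+U_j\subseteq U_k$ as soon as $j\ge k-x$. Each $U_k$ is nonempty, so $\infty\in\overline{\mathbb Q}$.

**Definition 3 (semigroup polynomial).** A semigroup polynomial on $X$ is a function $f:X\to X$ of the form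
$$f(x)=a_0xa_1x\cdots xa_n,\qquad n\ge1,\quad a_0,\dots,a_n\in X^1 .$$
The number $n$ is the degree of $f$. Sets of the form $f^{-1}(b)$ with $b\in X$ will be called fibres.

In a commutative group the polynomials of degree $n$ are the maps $x\mapsto ax^n$. In the orthogonal group $O(2)$, with $s$ a reflection, $f(x)=xsxs$ has degree $2$. On a group, a coefficient equal to the adjoined unit can be replaced by the identity of the group without changing the function; we do this tacitly.

**Definition 4 (polyfinite).** A semigroup $X$ is polyfinite if there are $n\in\mathbb N$ and a finite set $F\subseteq X$ such that for any $x,y\in X$ there is a semigroup polynomial $f:X\to X$ of degree $\le n$ with $\{f(x),f(y)\}\subseteq F$.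

The polynomial may depend on the pair; $n$ and $F$ may not. A finite $X$ is polyfinite, with $F=X$ and $f(x)=x$. The circle group $\mathbb T$ is not polyfinite. Suppose $n,F$ were witnesses and take $y=1$. For each $x$ we would have $f(t)=at^k$ with $k\le n$ and $f(x),f(1)\in F$, so $x^k=f(x)f(1)^{-1}\in FF^{-1}$. But for each $k\le n$ and each $c$ in the finite set $FF^{-1}$ the equation $x^k=c$ has only $k$ solutions, so this describes only finitely many $x$.

For groups one number controls everything.

**Definition 5 (the function $h_G$).** Let $G$ be a group and $z\in G$. Let $C(z)$ be the conjugacy class of $z$ and $C(z)^k$ the set of products of $k$ conjugates of $z$. Put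
$$h_G(z)=\min\{k\ge1:1\in C(z)^k\}\in\{1,2,\dots\}\cup\{\infty\}.$$
We call $h_G$ bounded if $h_G\le n$ on $G$ for some finite $n$.

In a commutative group $C(z)^k=\{z^k\}$, so $h_G(z)$ is the order of $z$; the generator of a cyclic group of order $m$ has $h=m$. In $SO(3)$ a rotation $z$ is conjugate to $z^{-1}$ by a half-turn about an axis perpendicular to that of $z$. So $1=z\cdot z^{-1}\in C(z)^2$ and $h_{SO(3)}\le2$.

## 2. Does zero-closedness force polyfiniteness?

Write $\mathfrak c=2^{\aleph_0}$. Let $\operatorname{cov}(\overline{\mathcal N})$ be the smallest cardinality of a cover of the real line by closed sets of Lebesgue measure zero. It is known that, under the set-theoretic assumption $\operatorname{cov}(\overline{\mathcal N})=\mathfrak c$, every zero-closed compact Hausdorff topological semigroup is polyfinite. The problem comes from Taras Banakh and Andriy Rega, "Polyboundedness of zero-closed semigroups", arXiv:2212.01604 (2022). It asks what happens in ZFC with no further assumptions: *is every zero-closed compact Hausdorff topological group polyfinite?*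

The answer is yes, and the assumption can be dropped for semigroups too.

**Theorem 1 (ZFC).** If a compact Hausdorff topological group $X$ is zero-closed, then $h_X$ is bounded. Consequently $X$ is polyfinite, with $F=\{1\}$.

In other words, there is an $n$ such that $1$ is a product of at most $n$ conjugates of each element.

**Theorem 2 (ZFC).** Let $X$ be a nonempty compact Hausdorff topological semigroup.

(a) $X$ contains an idempotent $e$ such that $H=eXe$ is a compact topological group with identity $e$.

(b) For any such $e$, the following are equivalent: $X$ is polyfinite; $H$ is polyfinite; $h_H$ is bounded.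

(c) If $X$ is zero-closed, then $X$ is polyfinite, with $F=\{e\}$.

**Theorem 3 (ZFC).** The identity component of a zero-closed compact Hausdorff topological group is abelian. A connected compact Hausdorff group is zero-closed if and only if it is trivial.

Section 10 shows that the converse of Theorem 1 fails (by $SO(3)$), that the bound on $h_X$ cannot be universal, and that "abelian" in Theorem 3 cannot be replaced by "trivial" (by $O(2)$).

## 3. Neighborhoods of zero, and the groups $O(2)$ and $\mathbb T$

The example of $\mathbb Q$ contains the general pattern. To destroy zero-closedness we only need a suitable family of subsets of $X$.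

**Lemma 1.** A semigroup $X$ is not zero-closed if and only if there is a nonempty family $\mathcal U$ of nonempty subsets of $X$, any two of which contain a third, such that

1. for every $x\in X$ some $U\in\mathcal U$ has $x\notin U$;
2. for all $x\in X$ and $U\in\mathcal U$ there is $V\in\mathcal U$ with $xV\cup Vx\subseteq U$;
3. for every $U\in\mathcal U$ there is $V\in\mathcal U$ with $VV\subseteq U$.

*Proof.* Given $\mathcal U$, call $O\subseteq X^0$ open if $0\notin O$ or $\{0\}\cup U\subseteq O$ for some $U\in\mathcal U$. This is a topology because any two members of $\mathcal U$ contain a third. Points of $X$ are isolated and the sets $\{0\}\cup U$ are a neighborhood base at $0$. Two points of $X$ are separated by singletons; $x\in X$ and $0$ are separated by $\{x\}$ and $\{0\}\cup U$ with $x\notin U$. Multiplication is continuous at points of $X\times X$ trivially, at $(x,0)$ and $(0,x)$ by 2, and at $(0,0)$ by 3. Since each $U$ is nonempty, $0\in\overline X$.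

Conversely, let $X^0$ carry a Hausdorff semigroup topology with $0\in\overline X$, and let $\mathcal U$ consist of the sets $U\cap X$, with $U$ a neighborhood of $0$. They are nonempty and closed under finite intersections. Property 1 is the Hausdorff property. Properties 2 and 3 are continuity at $(x,0)$, $(0,x)$ and $(0,0)$, together with the fact that products of elements of $X$ stay in $X$. $\square$

The next two lemmas give one way to be zero-closed and one way not to be.

**Lemma 2.** If a semigroup $X$ is a finite union of fibres $f_i^{-1}(b_i)$ of semigroup polynomials, then $X$ is zero-closed.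

*Proof.* Suppose $0\in\overline X$ in a Hausdorff semigroup topology on $X^0$. Then $0\in\overline{f_i^{-1}(b_i)}$ for some $i$. The formula for $f_i$ defines a continuous map $X^0\to X^0$ sending $0$ to $0$, because the degree is at least $1$. Hence $0=f_i(0)\in\overline{\{b_i\}}=\{b_i\}$, which is impossible since $b_i\in X$. $\square$

For example, $O(2)$ is zero-closed. If $s$ is a reflection, then $sxs=x^{-1}$ for $x\in SO(2)$, so $xsxs=1$ there; and $x^2=1$ for every reflection $x$. So
$$O(2)=\{x:xsxs=1\}\cup\{x:x^2=1\}.$$

**Lemma 3.** Let $\pi:X\to Y$ be a surjective homomorphism of semigroups. If $Y$ is not zero-closed, then $X$ is not zero-closed.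

*Proof.* Let $\mathcal U$ be a family for $Y$ as in Lemma 1. The sets $\pi^{-1}(U)$, $U\in\mathcal U$, are nonempty since $\pi$ is onto, and any two contain a third. If $\pi(x)\notin U$ then $x\notin\pi^{-1}(U)$. If $\pi(x)V\cup V\pi(x)\subseteq U$, then $x\pi^{-1}(V)\cup\pi^{-1}(V)x\subseteq\pi^{-1}(U)$. If $VV\subseteq U$, then $\pi^{-1}(V)\pi^{-1}(V)\subseteq\pi^{-1}(U)$. Apply Lemma 1 to $X$. $\square$

No continuity of $\pi$ is required, and this already settles the circle by hand. Write $\mathbb T=\mathbb R/\mathbb Z$ and choose a basis of the $\mathbb Q$-vector space $\mathbb R$ that contains $1$. It has another element, and the coordinate functional $\mathbb R\to\mathbb Q$ of that element is a surjective homomorphism that vanishes at $1$, hence on $\mathbb Z$. So $\mathbb T$ maps homomorphically onto $\mathbb Q$, which is not zero-closed, and therefore $\mathbb T$ is not zero-closed. This agrees with Theorem 1, since $h_{\mathbb T}$ is the order of an element, hence unbounded.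

## 4. Equal polynomial values and the function $h_G$

**Lemma 4.** Let $G$ be a group.

(a) If $f$ is a polynomial of degree $n$ on $G$ and $f(x)=f(y)$, then $h_G(y^{-1}x)\le n$. Conversely, if $h_G(y^{-1}x)=k<\infty$, then there is a polynomial $f$ of degree $k$ with $f(x)=f(y)=1$.

(b) $h_G(z^{-1})=h_G(z)$, and $h_G(z)\le j\,h_G(z^j)$ for $j\ge1$.

Suppose in addition that $G$ is a compact Hausdorff topological group. Then:

(c) For every $m$ the set $O_m=\{z:h_G(z)>m\}$ is open.

(d) For each neighborhood $W$ of $1$ there is $K$ such that every $z\in G$ has $z^j\in W$ for some $1\le j\le K$.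

(e) If $h_G$ is unbounded on $G$, it is unbounded on every neighborhood of $1$.

*Proof of (a): translating equations into conjugates.* Let $f(t)=a_0ta_1\cdots ta_n$, $z=y^{-1}x$, $c_i=a_iy$ and $d_i=c_0c_1\cdots c_i$. Then $f(y)=c_0\cdots c_{n-1}a_n=d_{n-1}a_n$. Since $x=yz$,
$$f(x)=c_0zc_1z\cdots c_{n-1}za_n=\Big(\prod_{i=0}^{n-1}d_izd_i^{-1}\Big)f(y). \tag{1}$$
To check the second equality, use $d_i^{-1}d_{i+1}=c_{i+1}$: the product is $c_0zc_1z\cdots c_{n-1}z\,d_{n-1}^{-1}$, and $d_{n-1}^{-1}f(y)=a_n$. So $f(x)=f(y)$ gives $1\in C(z)^n$. Conversely, if $\prod_{i=1}^kg_izg_i^{-1}=1$, put $f(t)=\prod_{i=1}^kg_iy^{-1}t\,g_i^{-1}$. This is a polynomial of degree $k$, $f(y)=\prod g_ig_i^{-1}=1$, and $f(x)=\prod g_izg_i^{-1}=1$.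

*Proof of (b): inverses and powers.* Taking the inverse of $\prod g_izg_i^{-1}=1$ expresses $1$ as a product of the same number of conjugates of $z^{-1}$. By symmetry $h_G(z^{-1})=h_G(z)$. Since $gz^jg^{-1}=(gzg^{-1})^j$, a product of $k$ conjugates of $z^j$ is a product of $jk$ conjugates of $z$. So $1\in C(z^j)^k$ implies $1\in C(z)^{jk}$.

*Proof of (c): large values persist nearby.* The complement of $O_m$ is the union over $1\le k\le m$ of the projections to the first coordinate of the sets $\{(z,g_1,\dots,g_k):\prod g_izg_i^{-1}=1\}\subseteq G\times G^k$. These sets are closed in a compact space, so their projections are compact, hence closed.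

*Proof of (d): some bounded power is small.* Choose an open $V\ni1$ with $V^{-1}V\subseteq W$ and cover $G$ by finitely many translates $g_1V,\dots,g_KV$. Among the $K+1$ elements $z^0,\dots,z^K$ two, $z^a$ and $z^b$ with $a<b$, lie in the same $g_iV$. Then $z^{b-a}=(z^a)^{-1}z^b\in V^{-1}V\subseteq W$ and $1\le b-a\le K$.

*Proof of (e): large values occur near $1$.* Given $m$ and $W$, take $K$ from (d), then $z$ with $h_G(z)>mK$, then $j\le K$ with $z^j\in W$. By (b), $j\,h_G(z^j)\ge h_G(z)>mK$, so $h_G(z^j)>m$. $\square$

The second half of (a) has a consequence to keep in mind: *if $h_G\le n$, then $G$ is polyfinite with this $n$ and $F=\{1\}$.* So for Theorem 1 we must show that a compact group with unbounded $h_G$ is not zero-closed.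

## 5. A transfinite construction of neighborhoods of zero

Lemma 2 says that a semigroup covered by few (finitely many) fibres is zero-closed. The next lemma goes the other way: if fibres cannot cover some subset economically, $X$ is not zero-closed. Recall that a cardinal $\kappa$ is identified with the set of ordinals $\alpha<\kappa$, and each such $\alpha$ has $|\alpha|<\kappa$.

**Lemma 5.** Let $\kappa$ be an uncountable cardinal, $X$ a semigroup with $|X|\le\kappa$, and $Z\subseteq X$ a set that cannot be covered by fewer than $\kappa$ fibres $f^{-1}(b)$, where $f$ is a semigroup polynomial on $X$ and $b\in X$. Then $X$ is not zero-closed.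

*Proof.*

**Step 1.** We choose points $z_\alpha\in Z$ that are "polynomially new" at each stage. Note $Z\ne\emptyset$, so $X\neq\emptyset$; list $X=\{x_\alpha:\alpha<\kappa\}$, with repetitions if necessary. By recursion on $\alpha<\kappa$, let $X_\alpha$ be the subsemigroup generated by $\{x_\beta,z_\beta:\beta<\alpha\}$, with $X_0=\emptyset$. Then $|X_\alpha|\le\max(|\alpha|,\aleph_0)<\kappa$, because $\kappa$ is uncountable. A pair $(f,b)$ with $b\in X_\alpha$ and $f(x)=a_0xa_1\cdots xa_n$, $n\ge1$, all $a_i\in X_\alpha^1$, is given by a finite sequence from $X_\alpha^1$. So there are at most $\max(|\alpha|,\aleph_0)<\kappa$ such pairs. By hypothesis the corresponding fibres do not cover $Z$, and we can choose $z_\alpha\in Z$ with $f(z_\alpha)\ne b$ for all these pairs.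

**Step 2.** We define the neighborhoods and locate them relative to the sets $X_\alpha$. Put
$$W_\alpha=\{a_0z_\alpha a_1\cdots z_\alpha a_n:n\ge1,\ a_i\in X_\alpha^1\},\qquad U_\alpha=\bigcup_{\alpha\le\beta<\kappa}W_\beta .$$
The choice of $z_\alpha$ says exactly that $W_\alpha\cap X_\alpha=\emptyset$. Since $z_\alpha\in X_{\alpha+1}$ and $X_\alpha\subseteq X_{\alpha+1}$, also $W_\alpha\subseteq X_{\alpha+1}$. The sets $X_\alpha$ increase with $\alpha$, the sets $U_\alpha$ decrease, and $z_\alpha\in U_\alpha$, so $U_\alpha\neq\emptyset$.

**Step 3.** We verify the conditions of Lemma 1 for $\mathcal U=\{U_\alpha:\alpha<\kappa\}$.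

1. For $\beta\ge\alpha$ we have $W_\beta\cap X_\alpha\subseteq W_\beta\cap X_\beta=\emptyset$, so $U_\alpha\cap X_\alpha=\emptyset$. Since $x_\beta\in X_{\beta+1}$, we get $x_\beta\notin U_{\beta+1}$.
2. Let $x=x_\beta$ and let $\alpha<\kappa$. Put $\gamma=\max(\alpha,\beta+1)$. For $\delta\ge\gamma$ we have $x\in X_{\beta+1}\subseteq X_\delta$, so multiplying an element of $W_\delta$ by $x$ on the left only changes $a_0$ into $xa_0\in X_\delta^1$; likewise on the right. Thus $xW_\delta\cup W_\delta x\subseteq W_\delta$, and $xU_\gamma\cup U_\gamma x\subseteq U_\gamma\subseteq U_\alpha$.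
3. We show $U_\alpha U_\alpha\subseteq U_\alpha$. Let $w\in W_\delta$, $w'\in W_\varepsilon$ with $\delta,\varepsilon\ge\alpha$. If $\delta=\varepsilon$, then $ww'\in W_\delta$, the two adjacent coefficients being merged into one. If $\delta<\varepsilon$, then $w\in X_{\delta+1}\subseteq X_\varepsilon$, so $ww'\in W_\varepsilon$. If $\delta>\varepsilon$, then $w'\in X_{\varepsilon+1}\subseteq X_\delta$, so $ww'\in W_\delta$.

By Lemma 1, $X$ is not zero-closed. $\square$

## 6. Null fibres, and why taking $Z=G$ needs an extra axiom

Let $G$ be a compact metrizable group with $h_G$ unbounded. A compact metrizable space has a countable dense subset, and each point is the limit of a sequence from it, so $|G|\le\mathfrak c$. We would like to apply Lemma 5 with $\kappa=\mathfrak c$. The first choice to try is $Z=G$.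

The fibres are indeed small in measure. Let $A=f^{-1}(b)$ with $\deg f=n$; it is closed. By Lemma 4(a), $A^{-1}A\subseteq\{h_G\le n\}$. Let $\mu$ be Haar measure on $G$. If $\mu(A)>0$, then $u\mapsto\mu(A\cap Au)$ is a continuous function, positive at $u=1$. So $A\cap Au\ne\emptyset$ for all $u$ in some neighborhood of $1$, that is, $u\in A^{-1}A$. Then $h_G\le n$ near $1$, contradicting Lemma 4(e). Hence every fibre is a closed Haar-null set.

To conclude from Lemma 5 we would need to know that $G$ is not a union of fewer than $\mathfrak c$ closed null sets. Countable additivity excludes countable covers only, and the recursion in Lemma 5 has $\mathfrak c$ stages, at which uncountably many fibres must be avoided. For the real line in place of $G$, the statement that fewer than $\mathfrak c$ closed null sets never form a cover is exactly $\operatorname{cov}(\overline{\mathcal N})=\mathfrak c$, and we are not allowed to assume it. The argument stops here.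

Crude counting does not repair it, because a single fibre may have $\mathfrak c$ points. In the additive group $G=\prod_{k\ge1}\mathbb Z/2^k$ the fibre $\{x:2x=0\}$ is infinite of size $\mathfrak c$, although $h_G(z)$, the order of $z$, is unbounded.

But Lemma 5 lets us choose $Z$. In this group, for $\sigma\in2^\omega$ (an infinite sequence of digits $0,1$) put
$$z_\sigma=\Big(\sum_{j<k}\sigma(j)2^j \bmod 2^k\Big)_{k\ge1}.$$
If $\sigma\neq\tau$ first differ at place $m$, then for $k>m$ the $k$-th coordinate of $z_\sigma-z_\tau$ is $2^m$ times an odd number modulo $2^k$. So $n(z_\sigma-z_\tau)=0$ would require $2^{k}\mid n2^m$ for all $k>m$, which is impossible for $n\ge1$. Every polynomial on $G$ has the form $x\mapsto a+nx$, so every fibre contains at most one $z_\sigma$. Now counting suffices: $\{z_\sigma\}$ has $\mathfrak c$ points, and $\lambda<\mathfrak c$ fibres cover at most $\lambda$ of them.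

So the plan is to replace the large set $G$ by a thin set of $\mathfrak c$ points that meets every fibre in a *finite* set. Measure and category are then replaced by cardinal arithmetic.

## 7. A Cantor set meeting every fibre in finitely many points

Here $2^{<\omega}$ is the set of finite $0$–$1$ sequences, $2^m$ those of length $m$, $si$ is $s$ followed by $i$, and $\sigma{\restriction}m$ is the initial segment of length $m$.

**Lemma 6.** Let $G$ be a compact Hausdorff group with $h_G$ unbounded. Then there are $z_\sigma\in G$ $(\sigma\in2^\omega)$ such that for every polynomial $f$ of degree $n$ on $G$: if $\sigma\ne\tau$ and $f(z_\sigma)=f(z_\tau)$, then $\sigma{\restriction}n\ne\tau{\restriction}n$. In particular, the $z_\sigma$ are pairwise distinct, and each fibre $f^{-1}(b)$ contains at most $2^n$ of them.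

*Proof.*

**Step 1.** We build a tree of open sets in which two branches that split at level $m$ have a quotient with $h_G>m+1$. We construct nonempty open sets $A_s$, $s\in2^{<\omega}$, with $\overline{A_{si}}\subseteq A_s$ for $i=0,1$ and
$$h_G(x^{-1}y)>m+1\quad\text{for all }x\in A_{s0},\ y\in A_{s1},\ s\in2^m. \tag{2}$$
Start with $A_\emptyset=G$. Given $A_s$ with $s\in2^m$, pick $x\in A_s$ and a neighborhood $W$ of $1$ with $xW\subseteq A_s$. By Lemma 4(e) there is $v\in W$ with $h_G(v)>m+1$, that is, $v\in W\cap O_{m+1}$. Put $y=xv\in A_s$. Then $x^{-1}y=v\in O_{m+1}$, and $O_{m+1}$ is open by Lemma 4(c). By continuity of $(x,y)\mapsto x^{-1}y$ and regularity of compact Hausdorff spaces, small open sets $A_{s0}\ni x$ and $A_{s1}\ni y$ have closures in $A_s$ and satisfy (2).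

**Step 2.** We take one point on each branch. For $\sigma\in2^\omega$ the sets $\overline{A_{\sigma\restriction m}}$ are nonempty, closed and decreasing, so by compactness there is
$$z_\sigma\in\bigcap_m\overline{A_{\sigma\restriction m}}=\bigcap_mA_{\sigma\restriction m}.$$
Let $\sigma\ne\tau$ first differ at place $m$. By (2), and by $h_G(z^{-1})=h_G(z)$ if the roles of $0$ and $1$ are exchanged,
$$h_G(z_\sigma^{-1}z_\tau)>m+1 . \tag{3}$$

**Step 3.** We read off the conclusions. If $f(z_\sigma)=f(z_\tau)$ with $\deg f=n$, then $h_G(z_\sigma^{-1}z_\tau)\le n$ by Lemma 4(a),(b). With (3), $m<n$, so $\sigma{\restriction}n\ne\tau{\restriction}n$. Hence $\sigma\mapsto\sigma{\restriction}n$ is injective on $\{\sigma:f(z_\sigma)=b\}$, which therefore has at most $2^n$ elements. Finally, (3) gives $h_G(z_\sigma^{-1}z_\tau)>1=h_G(1)$, so $z_\sigma\ne z_\tau$. $\square$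

## 8. Passing to a metrizable quotient; proof of Theorem 1

Lemma 6 yields $\mathfrak c$ points, while Lemma 5 with $\kappa=\mathfrak c$ needs a semigroup of size at most $\mathfrak c$. So we shrink the group without losing unboundedness. Recall from the Peter–Weyl theorem that for each $p\ne1$ in a compact Hausdorff group there is a finite-dimensional continuous unitary representation $\rho$ with $\rho(p)\neq1$.

**Lemma 7.** If $X$ is a compact Hausdorff group with $h_X$ unbounded, there is a closed normal subgroup $N$ such that $X/N$ is metrizable and $h_{X/N}$ is unbounded.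

*Proof.* For each $m\ge1$ take $z_m\in X$ with $h_X(z_m)>m$. The set $P_m=\bigcup_{k=1}^mC(z_m)^k$ is compact, as a finite union of continuous images of the spaces $X^k$, and $1\notin P_m$. For each $p\in P_m$ choose a representation $\rho_p$ as above with $\rho_p(p)\neq1$; then $\rho_p\ne1$ on a neighborhood of $p$. By compactness finitely many of these representations suffice for all of $P_m$; let $N_m$ be their common kernel. Then $N_m$ is a closed normal subgroup with $N_m\cap P_m=\emptyset$. Let $N=\bigcap_mN_m$.

The chosen representations, countably many in all, give a continuous injective homomorphism of the compact group $X/N$ into a countable product of unitary groups. It is a homeomorphism onto its image, so $X/N$ is metrizable. The conjugacy class of $z_mN$ in $X/N$ is the image of $C(z_m)$, so $\bigcup_{k=1}^mC(z_mN)^k$ is the image of $P_m$. It does not contain the identity because $P_m\cap N\subseteq P_m\cap N_m=\emptyset$. So $h_{X/N}(z_mN)>m$. $\square$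

*Proof of Theorem 1.*

**Step 1.** We show that if $h_X$ is unbounded, then $X$ is not zero-closed. Let $G=X/N$ be as in Lemma 7 and $Z=\{z_\sigma:\sigma\in2^\omega\}\subseteq G$ as in Lemma 6. Since $G$ is compact metrizable, $|G|\le\mathfrak c$, and $|Z|=\mathfrak c$. Every fibre meets $Z$ in a finite set, so $\lambda<\mathfrak c$ fibres cover at most $\max(\lambda,\aleph_0)<\mathfrak c$ points of $Z$, hence not all of $Z$. By Lemma 5 with $\kappa=\mathfrak c$, $G$ is not zero-closed. By Lemma 3, neither is $X$.

**Step 2.** We deduce polyfiniteness. If $X$ is zero-closed, then by Step 1 there is $n$ with $h_X\le n$. By Lemma 4(a), for all $x,y\in X$ there is a polynomial $f$ of degree $\le n$ with $f(x)=f(y)=1$. So $X$ is polyfinite with $F=\{1\}$. $\blacksquare$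

## 9. Compact semigroups through the group $eXe$; proof of Theorem 2

*Proof of (a).* The aim is to find the group $H$ inside a minimal left ideal. A left ideal is a nonempty $L\subseteq X$ with $XL\subseteq L$. The intersection of a chain of closed left ideals is nonempty by compactness and is again a closed left ideal. By Zorn's lemma there is a minimal closed left ideal $M$. For $x\in M$ the set $Xx$ is compact, hence closed, is a left ideal, and lies in $M$; so
$$Xx=M\quad\text{for every }x\in M .\tag{4}$$
Since $MM\subseteq M$, $M$ is a compact semigroup, and by the Ellis–Numakura lemma it contains an idempotent $e$. Let $H=eXe$. It is compact, closed under multiplication, has identity $e$, and $H\subseteq Xe=M$. If $x\in H$, then by (4) there is $y\in X$ with $yx=e$. Since $ex=x$, $(eye)x=eyx=e$. So every element of the monoid $H$ has a left inverse in $H$, and therefore $H$ is a group. The graph of inversion is $\{(x,y)\in H\times H:xy=e\}$, a closed subset of $H\times H$. A map with closed graph into a compact Hausdorff space is continuous, so $H$ is a topological group.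

*Proof of (b).* Fix any $e$ as in (a). We prove three implications in a circle.

**Step 1.** From a bound on $h_H$ we get polyfiniteness of $X$. Suppose $h_H\le n$ and let $x,y\in X$. Then $exe,eye\in H$, and Lemma 4(a) gives a polynomial $f$ over $H$ of degree $\le n$ with $f(exe)=f(eye)=e$. The map $t\mapsto f(ete)$ is a polynomial on $X$ of the same degree, taking the value $e$ at $x$ and $y$. So $X$ is polyfinite with $F=\{e\}$.

**Step 2.** Polyfiniteness passes from $X$ to $H$. Let $n,F$ be witnesses for $X$, let $x,y\in H$, and let $f(t)=a_0ta_1\cdots ta_n'$ with $a_n'$ its last coefficient be a polynomial on $X$ of degree $\le n$ with $f(x),f(y)\in F$. For $t\in H$ we have $t=ete$, so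
$$ef(t)e=(ea_0e)\,t\,(ea_1e)\cdots t\,(ea_n'e)\qquad(\text{with }e1e=e), \tag{5}$$
which is a polynomial over $H$ of the same degree. Its values at $x,y$ lie in the finite set $eFe\subseteq H$. So $n$ and $eFe$ are witnesses for $H$.

**Step 3.** Polyfiniteness of $H$ bounds $h_H$. Let $n,F$ be witnesses for $H$, and write $1$ for $e$. Given $z\in H$, apply the definition to the pair $z,1$: there is $f$ of degree $k\le n$ with $f(z),f(1)\in F$. By (1) with $x=z$, $y=1$, $f(z)=pf(1)$ with $p\in C(z)^k$. So $C(z)^k$ meets the finite set $F'=FF^{-1}$ for some $k\le n$. For each $k\le n$ the map $(z,g_1,\dots,g_k)\mapsto\prod g_izg_i^{-1}$ is continuous and equals $1$ on $\{1\}\times H^k$. The preimage of the open set $H\setminus(F'\setminus\{1\})$ is an open set containing $\{1\}\times H^k$. Since $H^k$ is compact, it contains $W\times H^k$ for some neighborhood $W$ of $1$, and we may use one $W$ for all $k\le n$. So for $z\in W$ and $k\le n$ the set $C(z)^k$ misses $F'\setminus\{1\}$. As $C(z)^k$ meets $F'$ for some $k\le n$, it contains $1$. Thus $h_H\le n$ on $W$, and $h_H$ is bounded by Lemma 4(e).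

*Proof of (c).* By Step 1 of (b) it suffices to show that $h_H$ is bounded when $X$ is zero-closed. If $h_H$ is unbounded, then by Theorem 1 $H$ is not zero-closed, and one would like to transfer this to $X$ by Lemma 3 along $x\mapsto exe$. This map need not be a homomorphism. Take $X=\{1,2\}\times G\times\{1,2\}$ with $G$ a nontrivial compact group and
$$(i,g,\lambda)(j,h,\mu)=(i,\,g\,p_{\lambda j}h,\,\mu),\qquad p_{11}=p_{12}=p_{21}=1,\quad p_{22}=u\ne1 .$$
This is associative: both triple products of $(i,g,\lambda),(j,h,\mu),(k,l,\nu)$ equal $(i,gp_{\lambda j}hp_{\mu k}l,\nu)$. For $e=(1,1,1)$ one finds $e(i,g,\lambda)e=(1,g,1)$, so with $x=(1,1,2)$, $y=(2,1,1)$ we get $exye=(1,u,1)$ but $(exe)(eye)=e$. Instead we form a quotient of $X$ that is a semigroup by construction, has size at most $\mathfrak c$, and still detects the points of Lemma 6.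

**Step 1.** We define the quotient. Suppose $h_H$ is unbounded. By Lemma 7 take a closed normal subgroup $N$ of $H$ with $G=H/N$ metrizable and $h_G$ unbounded. Let $q:H\to G$ be the quotient map and $(z_\sigma)$ the points of $G$ from Lemma 6. For $x,y\in X$ put
$$x\sim y\iff q(eaxbe)=q(eaybe)\ \text{ for all }a,b\in X .$$
This is an equivalence relation. If $x\sim y$ and $c\in X$, then $q(ea(cx)be)=q(e(ac)xbe)=q(e(ac)ybe)=q(ea(cy)be)$, so $cx\sim cy$. Similarly $q(ea(xc)be)=q(eax(cb)e)=q(eay(cb)e)=q(ea(yc)be)$, so $xc\sim yc$. Thus $\sim$ is a congruence. Let $\pi:X\to Y=X/{\sim}$ be the quotient homomorphism.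

**Step 2.** We bound the size of $Y$. Fix a compatible metric on $G$ and let $\Phi:X\to C(X\times X,G)$, $\Phi(x)(a,b)=q(eaxbe)$. The map $(x,a,b)\mapsto q(eaxbe)$ is continuous and $X\times X$ is compact, so $\Phi$ is continuous for the sup-metric. Hence $\Phi(X)$ is a compact metrizable space. Since $x\sim y$ means $\Phi(x)=\Phi(y)$, $|Y|=|\Phi(X)|\le\mathfrak c$.

**Step 3.** We find a thin set in $Y$. Pick $\tilde z_\sigma\in H$ with $q(\tilde z_\sigma)=z_\sigma$ and put $y_\sigma=\pi(\tilde z_\sigma)$. If $y_\sigma=y_\tau$, taking $a=b=e$ in the definition of $\sim$ gives $z_\sigma=z_\tau$, so $\sigma=\tau$. Let $f$ be a polynomial of degree $n$ on $Y$. Lift its coefficients to $X^1$ (the adjoined unit to the adjoined unit) to obtain $\tilde f(t)=a_0ta_1\cdots ta_n$ with $\pi\circ\tilde f=f\circ\pi$. If $f(y_\sigma)=f(y_\tau)$, then $\tilde f(\tilde z_\sigma)\sim\tilde f(\tilde z_\tau)$, and with $a=b=e$ we get $q(e\tilde f(\tilde z_\sigma)e)=q(e\tilde f(\tilde z_\tau)e)$. By the computation (5), this says $g(z_\sigma)=g(z_\tau)$ for the polynomial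
$$g(t)=q(ea_0e)\,t\,q(ea_1e)\cdots t\,q(ea_ne)$$
of degree $n$ over $G$. By Lemma 6, $\sigma\mapsto\sigma{\restriction}n$ is injective on $\{\sigma:f(y_\sigma)=b\}$ for each $b\in Y$, so each fibre of $f$ contains at most $2^n$ of the $y_\sigma$.

**Step 4.** We conclude. The set $\{y_\sigma:\sigma\in2^\omega\}$ has $\mathfrak c$ points and meets each fibre in a finite set. So, as in the proof of Theorem 1, it is not covered by fewer than $\mathfrak c$ fibres. By Lemma 5 with $\kappa=\mathfrak c$, $Y$ is not zero-closed, and by Lemma 3 neither is $X$. So if $X$ is zero-closed, $h_H$ is bounded, and $X$ is polyfinite with $F=\{e\}$. $\blacksquare$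

## 10. Analytic curves in semisimple groups; proof of Theorem 3 and sharpness

Theorem 1 does not decide whether $SO(3)$ is zero-closed, since $h_{SO(3)}\le2$. Lemma 5 can still apply, with another thin set $Z$. A one-parameter subgroup is too simple a choice: if $Z$ is the circle of rotations about a vertical axis and $s$ is a half-turn about a horizontal axis, then $sxs=x^{-1}$ on $Z$, so $Z$ lies in the single fibre $\{x:xsxs=1\}$. We shall take a dense analytic curve. For it to meet fibres in countable sets, we need to know that no polynomial is constant on the whole group.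

For a real Lie algebra $\mathfrak s$, $\operatorname{Inn}(\mathfrak s)$ denotes the group generated by the automorphisms $\exp(\operatorname{ad}x)$, $x\in\mathfrak s$. A compact simple Lie algebra is a nonabelian simple one with negative definite Killing form. For instance, $\mathfrak{so}(3)$ is one, and $\operatorname{Inn}(\mathfrak{so}(3))\cong SO(3)$ acting on $\mathbb R^3$ by rotations.

One textbook fact deserves its proof: *the complexification of a compact simple Lie algebra $\mathfrak s$ is simple.* Let $\mathfrak a$ be a nonzero proper ideal of $\mathfrak s_{\mathbb C}$, and $\bar{\mathfrak a}$ its complex conjugate. The ideals $\mathfrak a\cap\bar{\mathfrak a}$ and $\mathfrak a+\bar{\mathfrak a}$ are conjugation-invariant, so they are complexifications of ideals of $\mathfrak s$. As $\mathfrak s$ is simple, the first is $0$ and the second is $\mathfrak s_{\mathbb C}$. So $[\mathfrak a,\bar{\mathfrak a}]=0$ and $x\mapsto x+\bar x$ is an isomorphism of real Lie algebras $\mathfrak a\to\mathfrak s$. Transport the complex structure of $\mathfrak a$ to $\mathfrak s$. For $x\in\mathfrak s$ the operator $\operatorname{ad}x$ is complex linear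 for it. It is also skew-symmetric for the negative of the Killing form, hence semisimple with imaginary eigenvalues. The same holds for $\operatorname{ad}(ix)=i\operatorname{ad}x$, whose eigenvalues are real. So $\operatorname{ad}x=0$ for all $x$, a contradiction.

**Lemma 8.** Let $\mathfrak s=\mathfrak s_1\oplus\dots\oplus\mathfrak s_r\ne0$ be a direct sum of compact simple Lie algebras, and let $M$ be a compact subgroup of $\operatorname{Aut}(\mathfrak s)$ with identity component $M_0=\operatorname{Inn}(\mathfrak s)=\prod_i\operatorname{Inn}(\mathfrak s_i)$. Then no polynomial $f(x)=a_0xa_1\cdots xa_n$ ($n\ge1$, $a_i\in M$) is constant on $M_0$.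

Here is the mechanism for $M=SO(3)$. The rotations $D(s)$ by angle $s$ about the third axis are $\exp(sT)$, where $T(w_1,w_2,w_3)=(-w_2,w_1,0)$. On $\mathbb C^3$ the operator $iT$ has eigenvalues $1,-1,0$, the eigenvalue $1$ belonging to $v=(1,i,0)$. Put $s=ir$ with $r\to+\infty$: $e^{-r}D(ir)$ converges to the rank-one projection $P=v\,\varphi(\cdot)$, $\varphi(w)=\frac12(w_1-iw_2)$. A polynomial identity $a_0gD(s)h\,a_1\,gD(s)h\,a_2=b$, valid for all real $s$, extends to complex $s$. In the limit it gives $P\,ha_1g\,P=0$, that is, $\varphi(ha_1gv)=0$ for all rotations $g,h$. Taking $g=1$, $h=a_1^{-1}$ contradicts $\varphi(v)=1$. In general $a_i$ need not lie in $M_0$, and several factors appear; irreducibility and analyticity take care of this.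

*Proof of Lemma 8.*

**Step 1.** We build an irreducible representation of $M_0$ that extends to $M$. An automorphism of $\mathfrak s$ permutes the simple ideals $\mathfrak s_i$. Let $V=\bigotimes_i(\mathfrak s_i)_{\mathbb C}$. If $m\in M$ and $m\mathfrak s_i=\mathfrak s_{\sigma(i)}$, put
$$\rho(m)\Big(\bigotimes_iv_i\Big)=\bigotimes_j m\,v_{\sigma^{-1}(j)} .$$
If $m'$ induces $\sigma'$, the $j$-th factor of $\rho(m')\rho(m)(\otimes v_i)$ is $m'm\,v_{\sigma^{-1}\sigma'^{-1}(j)}=m'm\,v_{(\sigma'\sigma)^{-1}(j)}$, so $\rho$ is a representation. On $M_0=\prod_i\operatorname{Inn}(\mathfrak s_i)$ it is the external tensor product of the modules $(\mathfrak s_i)_{\mathbb C}$ of $\operatorname{Inn}(\mathfrak s_i)$. The submodules of $(\mathfrak s_i)_{\mathbb C}$ are its ideals, so it is irreducible because $(\mathfrak s_i)_{\mathbb C}$ is simple. An external tensor product of irreducible complex representations is irreducible. So $V$ is irreducible under $M_0$.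

**Step 2.** We choose a one-parameter group with a simple dominant eigenvalue. Let $\mathfrak t_i$ be a maximal abelian subalgebra of $\mathfrak s_i$. The roots take imaginary values on $\mathfrak t_i$ and come in pairs $\pm\alpha$, and root spaces are one-dimensional. Avoiding finitely many hyperplanes, choose $\xi_i\in\mathfrak t_i$ such that the roots take pairwise distinct nonzero real values at $i\xi_i$. Then $\operatorname{ad}(i\xi_i)$ is diagonalizable with real eigenvalues, and its largest eigenvalue $\mu_i>0$ is simple. Let $\xi=\sum\xi_i$ and let $T$ be the operator on $V$ given by the sum over $i$ of $\operatorname{ad}\xi_i$ acting on the $i$-th tensor factor. Then $\rho(\exp(s\operatorname{ad}\xi))=\exp(sT)$ for real $s$. The operator $iT$ is diagonalizable with real eigenvalues, which are the sums of eigenvalues of the $\operatorname{ad}(i\xi_i)$. So its largest eigenvalue $\mu=\sum\mu_i>0$ is simple. Let $v$ be an eigenvector for it and $P=v\,\varphi(\cdot)$, $\varphi(v)=1$, the projection onto $\mathbb Cv$ along the other eigenspaces. Then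
$$e^{-r\mu}\exp(r\,iT)\to P\qquad(r\to+\infty). \tag{6}$$

**Step 3.** We pass from a constant polynomial to a relation among rank-one projections. Suppose $f\equiv b$ on $M_0$, and let $g,h\in M_0$. With $D(s)=\exp(sT)$, the entire function
$$s\mapsto\rho(a_0g)D(s)\rho(ha_1g)D(s)\cdots\rho(ha_{n-1}g)D(s)\rho(ha_n)-\rho(b)$$
of $s\in\mathbb C$ vanishes for real $s$, because then $g\exp(s\operatorname{ad}\xi)h\in M_0$. Hence it vanishes for $s=ir$, $r\in\mathbb R$. Multiply by $e^{-nr\mu}$ and let $r\to+\infty$: by (6), and since $e^{-nr\mu}\rho(b)\to0$, after cancelling the invertible outer factors,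
$$P\rho(ha_1g)P\cdots\rho(ha_{n-1}g)P=0 .$$
Since $PAP=\varphi(Av)P$, this says
$$\prod_{i=1}^{n-1}\varphi(\rho(ha_ig)v)=0\qquad\text{for all }g,h\in M_0. \tag{7}$$

**Step 4.** We contradict irreducibility. If $n=1$, the relation before (7) reads $P=0$, which is false. Let $n\ge2$. The factors in (7) are real-analytic functions on the connected manifold $M_0\times M_0$. If a factor is nonzero at a point, it is nonzero on an open set, on which the product of the remaining factors vanishes; that product then vanishes identically. By induction some factor vanishes identically: $\varphi(\rho(h)\rho(a_i)\rho(g)v)=0$ for all $g,h$. By irreducibility the vectors $\rho(g)v$, $g\in M_0$, span $V$. Since $\rho(h)\rho(a_i)$ is invertible, the vectors $\rho(h)\rho(a_i)\rho(g)v$ span $V$ too. So $\varphi=0$, contradicting $\varphi(v)=1$. $\square$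

**Lemma 9.** The group $M$ in Lemma 8 is not zero-closed.

*Proof.*

**Step 1.** We parametrize $M_0$ by a product of circles. Let $\mathfrak m$ be the Lie algebra of $M_0$ and $p=\dim\mathfrak m$. Every $\eta\in\mathfrak m$ lies in the Lie algebra of a torus, namely the closure of $\exp(\mathbb R\eta)$. In the Lie algebra of a torus, the vectors generating circle subgroups are dense, since they include all nonzero rational combinations of the kernel lattice of $\exp$. So such vectors are dense in $\mathfrak m$. As the bases of $\mathfrak m$ form a nonempty open subset of $\mathfrak m^p$, there is a basis $\eta_1,\dots,\eta_p$ of such vectors; rescale so that $\exp(2\pi\eta_j)=1$. The map $(\theta_1,\dots,\theta_p)\mapsto\exp(\theta_1\eta_1)\cdots\exp(\theta_p\eta_p)$ has invertible differential at $0$, so its image $Q$ contains a symmetric open neighborhood $B$ of $1$. Since $M_0$ is connected, it is the union of the increasing sequence of open sets $B^l$. By compactness $M_0=B^l$ for some $l$, so $M_0=Q^l$. Repeating the list $\eta_1,\dots,\eta_p$ $l$ times, we obtain $\xi_1,\dots,\xi_d$ with $\exp(2\pi\xi_j)=1$ such that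
$$(\theta_1,\dots,\theta_d)\mapsto\exp(\theta_1\xi_1)\cdots\exp(\theta_d\xi_d)$$
maps $(\mathbb R/2\pi\mathbb Z)^d$ onto $M_0$.

**Step 2.** We choose the dense curve. Take $c_1,\dots,c_d\in\mathbb R$ linearly independent over $\mathbb Q$ and $\gamma(t)=\exp(c_1t\xi_1)\cdots\exp(c_dt\xi_d)$. By Kronecker's theorem the points $(c_1t,\dots,c_dt)$, $t\in\mathbb R$, are dense in $(\mathbb R/2\pi\mathbb Z)^d$. So $\gamma(\mathbb R)$ is dense in $M_0$.

**Step 3.** We show that each fibre meets the curve in a countable set. Let $f$ be a polynomial on $M$ and $b\in M$. If $f\circ\gamma$ were constant, then by density and continuity $f$ would be constant on $M_0$, contradicting Lemma 8. So the real-analytic map $f\circ\gamma:\mathbb R\to\operatorname{End}(\mathfrak s)$ is not constant, and $\{t:f(\gamma(t))=b\}$, lying in the zero set of a nonzero real-analytic function on $\mathbb R$, is countable. Hence $f^{-1}(b)\cap\gamma(\mathbb R)$ is countable. With $f(x)=x$ we see that each value of $\gamma$ is taken countably often, so $|\gamma(\mathbb R)|=\mathfrak c$.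

**Step 4.** We apply the avoidance lemma. Any $\lambda<\mathfrak c$ fibres cover at most $\max(\lambda,\aleph_0)<\mathfrak c$ points of $\gamma(\mathbb R)$. Also $|M|\le|\operatorname{End}(\mathfrak s)|=\mathfrak c$. By Lemma 5 with $\kappa=\mathfrak c$ and $Z=\gamma(\mathbb R)$, $M$ is not zero-closed. $\square$

*Proof of Theorem 3.*

**Step 1.** We show that a compact group $X$ with nonabelian identity component $X_0$ has a quotient as in Lemma 8. Choose $a,b\in X_0$ with $aba^{-1}b^{-1}\ne1$. By Peter–Weyl there is a finite-dimensional unitary representation of $X$ that does not send this commutator to $1$. Its image $L$ is a closed subgroup of a unitary group, hence a compact Lie group. The image of $X_0$ is connected and nonabelian, so $L_0$ is nonabelian. Let $\mathfrak l$ be the Lie algebra of $L$. Since $L$ is compact, $\mathfrak l=\mathfrak z\oplus\mathfrak s$ with $\mathfrak z$ central and $\mathfrak s=[\mathfrak l,\mathfrak l]$ a direct sum of compact simple Lie algebras; $\mathfrak s\neq0$ because $L_0$ is nonabelian. The subalgebra $\mathfrak s$ is $\operatorname{Ad}(L)$-invariant. Put $M=\operatorname{Ad}(L)|_{\mathfrak s}$,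 a compact subgroup of $\operatorname{Aut}(\mathfrak s)$.

The group $L_0$ is generated by the elements $\exp(\zeta+x)$, $\zeta\in\mathfrak z$, $x\in\mathfrak s$, and $\operatorname{Ad}(\exp(\zeta+x))|_{\mathfrak s}=\exp(\operatorname{ad}x)$. So $\operatorname{Ad}(L_0)|_{\mathfrak s}=\operatorname{Inn}(\mathfrak s)$. This is the product of the groups $\operatorname{Inn}(\mathfrak s_i)$, since the operators $\operatorname{ad}x_i$ with $x_i$ in different ideals commute. It is connected, compact, and of finite index in $M$, since $L/L_0$ is finite. A closed subgroup of finite index is open, and a connected open subgroup is the identity component. So $M_0=\operatorname{Inn}(\mathfrak s)$.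

**Step 2.** We conclude for the first statement. By Lemma 9, $M$ is not zero-closed. It is a homomorphic image of $X$, so by Lemma 3 $X$ is not zero-closed. Thus the identity component of a zero-closed compact group is abelian.

**Step 3.** We treat connected groups. Let $X$ be connected and zero-closed. By Step 2 it is abelian. By Theorem 1 there is $n$ with $h_X\le n$; as $X$ is abelian, each $z\in X$ has $z^k=1$ for some $k\le n$, so $z^{n!}=1$. If $X$ were nontrivial, it would have a nontrivial continuous character. The image would be a nontrivial connected compact subgroup of the circle, hence the whole circle, which has no finite exponent. So $X$ is trivial. Conversely, the trivial group is finite, hence zero-closed. $\blacksquare$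

**Sharpness.** Three examples show that the statements cannot be strengthened in the obvious ways.

* The converse of Theorem 1 fails in ZFC. Since $h_{SO(3)}\le2$, the group $SO(3)$ is polyfinite by Lemma 4(a). It is connected and nontrivial, hence not zero-closed by Theorem 3.
* There is no universal bound on $h_X$ in Theorem 1. The cyclic group of order $m$ is finite, hence zero-closed, and its generator has $h=m$.
* In Theorem 3, "abelian" cannot be replaced by "trivial". By Lemma 2 and the example after it, $O(2)$ is zero-closed, and its identity component is the circle $SO(2)$.
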